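\title{Sectionally complemented and relatively complemented lattices have distinct congruence classes}

\begin{abstract}
For every cardinal $\kappa\ge\aleph_2$ we construct a bounded, locally finite, sectionally complemented lattice $A$ of cardinality $\kappa$ whose congruence lattice is not isomorphic to the congruence lattice of any relatively complemented lattice, with or without zero. The bound $\aleph_2$ is optimal. The two classes are separated by a refinement property of compact congruences. It holds for relatively complemented lattices because there every compact congruence below $\Theta(u,v)$ has the form $\Theta(u,a)$ with $u\le a\le v$. It fails for $A$, which is assembled from sublattices of one finite lattice.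
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{congruence} of a lattice $L$ is an equivalence relation on $L$ that is compatible with $\vee$ and $\wedge$; equivalently, it is the kernel of a lattice homomorphism defined on $L$. Ordered by inclusion, the congruences of $L$ form a lattice $\operatorname{Con}L$, which records the quotients of $L$ and how they factor through one another. The lattice $\operatorname{Con}L$ is distributive and algebraic. Recall that an element $\alpha$ of a complete lattice is \emph{compact} if every family whose join lies above $\alpha$ has a finite subfamily whose join lies above $\alpha$, and that a complete lattice is \emph{algebraic} if every element is a join of compact elements. The compact elements of $\operatorname{Con}L$ are the finite joins of \emph{principal} congruences $\Theta_L(a,b)$, where $\Theta_L(a,b)$ is the least congruence of $L$ identifying $a$ and $b$.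

The \emph{congruence class} $\operatorname{Con}\mathcal K$ of a class $\mathcal K$ of lattices is the class of all lattices isomorphic to $\operatorname{Con}L$ for some $L\in\mathcal K$. It measures what membership in $\mathcal K$ forces on the arrangement of quotients once the elements themselves are forgotten. One may equally work with the $(\vee,0)$-semilattices of compact congruences: $\operatorname{Con}L$ is isomorphic to the ideal lattice of its semilattice of compact elements, so each of the two objects determines the other.

We compare two classes defined by the existence of complements. For $a\le x\le b$ in $L$, a \emph{complement of $x$ in $[a,b]$} is an element $y$ with $x\wedge y=a$ and $x\vee y=b$. A lattice $L$ is \emph{relatively complemented} if every element of every interval $[a,b]$ has a complement in $[a,b]$. It is \emph{sectionally complemented} if it has a least element $0$ and every element of every interval $[0,b]$ has a complement in $[0,b]$. A relatively complemented lattice with zero is sectionally complemented. Neither class contains the other: the cofinite subsets of an infinite set form a relatively complemented lattice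 without zero, and Section~\ref{sec:H} contains a six-element sectionally complemented lattice that is not relatively complemented.

Both conditions act on congruences in the same way. If $u\le a\le b$ and $c$ is a complement of $a$ in $[u,b]$, then $\Theta_L(a,b)=\Theta_L(u,c)$. So complements move a principal congruence down to a base point $u$; in a sectionally complemented lattice the base point is $0$, and in a relatively complemented lattice it may be chosen freely. Whether this freedom can be detected in $\operatorname{Con}L$, where no base point is visible, is the following question, posed in the survey \cite{TW}.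

\medskip
\noindent\textbf{Question.} \emph{Is the congruence class of sectionally complemented lattices distinct from the congruence class of relatively complemented lattices?}
\medskip

Small cases suggest that the two classes coincide, by the following theorem. A lattice is \emph{locally finite} if its finitely generated sublattices are finite.

\begin{theorem}[Gr\"atzer, Lakser, Wehrung \cite{GLW}]\label{thm:GLW}
Every distributive algebraic lattice with at most $\aleph_1$ compact elements is isomorphic to $\operatorname{Con}L$ for some locally finite relatively complemented lattice $L$ with zero.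
\end{theorem}

Such an $L$ belongs to both classes, so up to $\aleph_1$ compact elements both congruence classes contain every distributive algebraic lattice. They separate at the next cardinal. The \emph{variety generated by} a lattice $T$ is the least class of lattices that contains $T$ and is closed under products, sublattices and homomorphic images; a \emph{$\{0,1\}$-sublattice} of a bounded lattice is a sublattice containing its least and its greatest element.

\begin{theorem}\label{thm:main}
There is a finite lattice $T$ such that for every cardinal $\kappa\ge\aleph_2$ there is a bounded sectionally complemented lattice $A$, with $|A|=\kappa$ and exactly $\kappa$ compact congruences, such that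
\begin{enumerate}
\item[(i)] $A$ is a directed union of finite sectionally complemented $\{0,1\}$-sublattices, and $A$ lies in the variety generated by $T$;
\item[(ii)] $\operatorname{Con}A\not\cong\operatorname{Con}L$ for every relatively complemented lattice $L$.
\end{enumerate}
Hence the congruence classes of sectionally complemented lattices and of relatively complemented lattices are distinct.
\end{theorem}

\begin{theorem}\label{thm:sharp}
The least number of compact elements of a lattice that belongs to the congruence class of sectionally complemented lattices but not to the congruence class of relatively complemented lattices is exactly $\aleph_2$.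
\end{theorem}

\begin{proof}
Theorem~\ref{thm:main} with $\kappa=\aleph_2$ gives such a lattice with exactly $\aleph_2$ compact elements. A congruence lattice with at most $\aleph_1$ compact elements is distributive and algebraic, so by Theorem~\ref{thm:GLW} it belongs to the congruence class of relatively complemented lattices.
\end{proof}

\begin{corollary}\label{cor:strict}
The following inclusions are strict:
\begin{align*}
\operatorname{Con}\{\text{relatively complemented with }0\}&\subsetneq\operatorname{Con}\{\text{sectionally complemented}\},\\
\operatorname{Con}\{\text{bounded relatively complemented}\}&\subsetneq\operatorname{Con}\{\text{bounded sectionally complemented}\}.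
\end{align*}
The second is witnessed by locally finite lattices in a finitely generated variety, for every number $\kappa\ge\aleph_2$ of compact congruences.
\end{corollary}

\begin{proof}
The inclusions hold because a relatively complemented lattice with zero is sectionally complemented. The lattices $A$ of Theorem~\ref{thm:main} show that they are strict, and $A$ is locally finite because every finite subset of $A$ lies in a finite sublattice.
\end{proof}

We do not settle whether the congruence lattice of every relatively complemented lattice \emph{without} zero is also the congruence lattice of a sectionally complemented lattice. The Question does not depend on this.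

The proof of Theorem~\ref{thm:main} has three parts. Sections \ref{sec:H} and~\ref{sec:rc} isolate a property of elements that relatively complemented lattices have and a six-element sectionally complemented lattice lacks. Section~\ref{sec:Q} converts it into a property (Q) that refers to $\operatorname{Con}L$ alone. Sections \ref{sec:T}--\ref{sec:end} construct $A$ and show that $\operatorname{Con}A$ violates (Q). We work in ZFC, and lattices are nonempty.

\section{Facts about congruences}\label{sec:facts}

Greek letters $\alpha,\beta,\gamma,\delta,\varepsilon,\theta,\mu$ denote congruences or, more generally, elements of an algebraic lattice. The least congruence (equality) is written $0$. We write $x\equiv y\pmod\theta$ for $(x,y)\in\theta$, and $\Theta$ for $\Theta_L$ when the lattice $L$ is understood. The following facts hold in every lattice $L$.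

\begin{enumerate}
\item[(C1)] \emph{Congruence classes are convex}: if $x\le y\le z$ and $x\equiv z$, then $y=y\wedge z\equiv y\wedge x=x$. Consequently $\Theta(a,b)=\Theta(a\wedge b,a\vee b)$, and $\Theta(u,x_1\vee\dots\vee x_n)=\Theta(u,x_1)\vee\dots\vee\Theta(u,x_n)$ whenever $x_1,\dots,x_n\ge u$.
\item[(C2)] \emph{If $u\le a\le b$ and $c$ is a complement of $a$ in $[u,b]$, then $\Theta(a,b)=\Theta(u,c)$.} Indeed, $a\equiv b$ gives $u=a\wedge c\equiv b\wedge c=c$, and $u\equiv c$ gives $a=a\vee u\equiv a\vee c=b$.
\item[(C3)] \emph{If $L$ has a zero, $x\wedge y=0$ and $x\le y\vee v$, then $\Theta(0,x)\le\Theta(0,v)$.} Indeed, modulo $\Theta(0,v)$ we have $x=x\wedge(y\vee v)\equiv x\wedge y=0$.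
\item[(C4)] \emph{Joins.} A pair $(x,y)$ lies in $\beta\vee\gamma$ if and only if there is a sequence $x=t_0,t_1,\dots,t_n=y$ in which any two consecutive terms are congruent modulo $\beta$ or modulo $\gamma$.
\item[(C5)] \emph{Mal'cev's description of principal congruences.} A \emph{translation} is a composition of finitely many (possibly zero) maps of the forms $x\mapsto x\vee t$ and $x\mapsto x\wedge t$ with $t\in L$; translations preserve order. A pair $(c,d)$ lies in $\Theta(u,v)$ if and only if there are $c=t_0,t_1,\dots,t_n=d$ and translations $g_0,\dots,g_{n-1}$ with $\{t_j,t_{j+1}\}=\{g_j(u),g_j(v)\}$ for all $j<n$. The relation so described is an equivalence relation that contains $(u,v)$ and is preserved by translations, hence a congruence, and it is contained in every congruence containing $(u,v)$.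
\item[(C6)] \emph{Directed unions.} If $L$ is a directed union of sublattices and $(c,d)\in\Theta_L(u,v)$, then $(c,d)\in\Theta_M(u,v)$ for every member $M$ of the family that contains $u$, $v$ and the finitely many elements occurring in one description as in (C5).
\item[(C7)] \emph{Homomorphisms.} If $\varphi\colon L\to N$ is a homomorphism and $(c,d)\in\Theta_L(u,v)$, then $(\varphi(c),\varphi(d))\in\Theta_N(\varphi(u),\varphi(v))$, because the preimage of the latter congruence is a congruence of $L$ containing $(u,v)$.
\item[(C8)] \emph{Quotients.} For $\theta\in\operatorname{Con}L$, write $\bar x$ for the $\theta$-class of $x$. The map $\alpha\mapsto\alpha/\theta=\{(\bar x,\bar y):(x,y)\in\alpha\}$ is an isomorphism from $\{\alpha\in\operatorname{Con}L:\alpha\ge\theta\}$ onto $\operatorname{Con}(L/\theta)$. If $\theta\le\Theta(u,v)$, then $\Theta(u,v)$ is the least congruence above $\theta$ containing $(u,v)$, so $\Theta(u,v)/\theta=\Theta_{L/\theta}(\bar u,\bar v)$.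
\end{enumerate}

Fact (C3) deserves attention: it produces an inclusion $\Theta(0,x)\le\Theta(0,v)$ in which $x$ need not lie below $v$. Every inclusion of this kind in our construction comes from it.

\section{A six-element lattice}\label{sec:H}

In a sectionally complemented lattice every compact congruence has the form $\Theta(0,x)$, by (C1) and (C2). Suppose that $\Theta(0,x)\le\Theta(0,e)$. Can $x$ be replaced by an element below $e$ that generates the same congruence? In a relatively complemented lattice the answer is yes (Lemma~\ref{lem:local}). The following example shows that sectional complements are not enough.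

Let $H=\{0,p,q,p\vee q,e,1\}$ be the lattice of Figure~\ref{fig:H}: the atoms are $p,q,e$, the coatoms are $p\vee q$ and $e$, and $p\vee e=q\vee e=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,fill,inner sep=1.5pt}]
\node[label=below:$0$] (o) at (0,0) {};
\node[label=left:$p$] (p) at (-2,1) {};
\node[label=right:$q$] (q) at (-0.4,1) {};
\node[label=left:$p\vee q$] (pq) at (-1.2,2) {};
\node[label=right:$e$] (e) at (1.4,1.5) {};
\node[label=above:$1$] (i) at (0,3) {};
\draw[very thick] (o)--(p)--(pq)--(q)--(o) (e)--(i);
\draw[thin] (o)--(e) (pq)--(i);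
\end{tikzpicture}
\caption{The sectionally complemented lattice $H$. The thick edges are those collapsed by the congruence $\Theta(0,p)$. This congruence lies below $\Theta(0,e)$, but it identifies no two elements of the interval $[0,e]$.}
\label{fig:H}
\end{figure}

The lattice $H$ is sectionally complemented. In $[0,1]$ the element $e$ is a complement of each of $p$, $q$, $p\vee q$; the interval $[0,p\vee q]$ is a four-element Boolean lattice; the other intervals $[0,b]$ have at most two elements. It is not relatively complemented, because $[p,1]$ is the chain $p<p\vee q<1$.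

We compute $\operatorname{Con}H$. Put $\alpha=\Theta(0,p)$. Since $q\wedge e=0$ and $q\le e\vee p$, fact (C3) gives $\Theta(0,q)\le\alpha$, and by symmetry $\Theta(0,q)=\alpha=\Theta(0,p\vee q)$. Also $e\equiv e\vee p=1\pmod\alpha$. The partition $\{0,p,q,p\vee q\},\{e,1\}$ is the kernel of a homomorphism onto the two-element lattice, because its first block is an ideal and its second block is a filter; so this partition is $\alpha$. Since $p\wedge q=0$ and $p\le q\vee e$, fact (C3) gives $\alpha\le\Theta(0,e)$. Thus $\Theta(0,e)$ identifies $0$, $e$ and $1$, and it is the largest congruence. Every congruence of $H$ is $\Theta(0,x)$ for one of the six elements $x$, so $\operatorname{Con}H$ is the three-element chain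
\[
0<\Theta(0,p)<\Theta(0,e).
\]
The interval $[0,e]$ is $\{0,e\}$, and neither $\Theta(0,0)$ nor $\Theta(0,e)$ is $\alpha$. So the nonzero congruence $\alpha$ lies below $\Theta(0,e)$ and leaves no trace on $[0,e]$.

This defect cannot be read off from $\operatorname{Con}H$: by Theorem~\ref{thm:GLW}, the three-element chain is also the congruence lattice of a relatively complemented lattice. Two tasks remain: to prove that the defect never occurs in a relatively complemented lattice and to express its absence in terms of $\operatorname{Con}L$, and then to combine $\aleph_2$ copies of the defect so that it becomes visible in a congruence lattice.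

\section{Congruences of relatively complemented lattices}\label{sec:rc}

Throughout this section $L$ is a relatively complemented lattice. The aim is to represent congruences below $\Theta(u,v)$, and decompositions of $\Theta(u,v)$ as a join, by single elements of the interval $[u,v]$. Relative complementation is a self-dual condition, and it passes to quotients: a chain $\bar a\le\bar x\le\bar b$ in $L/\theta$ is the image of the chain $a\le a\vee x\le a\vee x\vee b$, and the image of a complement of $a\vee x$ in $[a,a\vee x\vee b]$ is a complement of $\bar x$ in $[\bar a,\bar b]$.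

\begin{lemma}\label{lem:base}
If $u\le v$ and $u\le r_j\le s_j\le v$ for all $j<n$, then $\bigvee_{j<n}\Theta(r_j,s_j)=\Theta(u,a)$ for some $a\in[u,v]$. Consequently every compact congruence of $L$ has the form $\Theta(u,v)$ with $u\le v$.
\end{lemma}

\begin{proof}
Let $c_j$ be a complement of $r_j$ in $[u,s_j]$, and put $a=u\vee\bigvee_{j<n}c_j\in[u,v]$. By (C2) and (C1), $\bigvee_j\Theta(r_j,s_j)=\bigvee_j\Theta(u,c_j)=\Theta(u,a)$. A compact congruence is a finite join of congruences $\Theta(r_j,s_j)$ with $r_j\le s_j$, by (C1), and finitely many elements lie in a common interval.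
\end{proof}

\begin{lemma}\label{lem:perm}
If $u\le v$ and $(u,v)\in\beta\vee\gamma$, then there is $y\in[u,v]$ with $(u,y)\in\beta$ and $(y,v)\in\gamma$.
\end{lemma}

\begin{proof}
Take a sequence $u=t_0,\dots,t_n=v$ as in (C4). Put $t_j'=(t_j\vee u)\wedge v$ and $s_j=t_0'\vee\dots\vee t_j'$. Then $u=s_0\le s_1\le\dots\le s_n=v$. If $t_j\equiv t_{j+1}$ modulo $\beta$, then $t_j'\equiv t_{j+1}'$ and $s_j=s_j\vee t_j'\equiv s_j\vee t_{j+1}'=s_{j+1}$ modulo $\beta$, and the same holds for $\gamma$. So each step of the chain can be labeled $\beta$ or $\gamma$.

Suppose that a $\gamma$-step is followed by a $\beta$-step: $x\le x'\le x''$ with $(x,x')\in\gamma$ and $(x',x'')\in\beta$. Let $w$ be a complement of $x'$ in $[x,x'']$. Then $w=x''\wedge w\equiv x'\wedge w=x\pmod\beta$ and $w=w\vee x\equiv w\vee x'=x''\pmod\gamma$. Replacing $x'$ by $w$ exchanges the two labels and leaves the others unchanged. After finitely many exchanges all $\beta$-steps precede all $\gamma$-steps, and $y$ is the element at which the label changes.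
\end{proof}

Both lemmas fail in the chain $0<x<1$: the congruence $\Theta(x,1)$ is not of the form $\Theta(0,a)$, and for $\beta=\Theta(x,1)$, $\gamma=\Theta(0,x)$ the only $y$ with $(0,y)\in\beta$ is $y=0$, while $(0,1)\notin\gamma$.

Lemma~\ref{lem:base} applies to a congruence whose generating pairs already lie in $[u,v]$. A congruence $\alpha\le\Theta(u,v)$ may be given by generators far from $[u,v]$. By (C5), these generators are connected to $[u,v]$ through translates $[g(u),g(v)]$, so we must show that a pair collapsed by $\alpha$ in a translate can be pulled back to a pair collapsed by $\alpha$ in $[u,v]$.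

\begin{lemma}\label{lem:trace}
Let $u\le v$ and $\alpha\le\Theta(u,v)$. If $\alpha$ identifies no two distinct elements of $[u,v]$, then $\alpha=0$.
\end{lemma}

\begin{proof}
Call an interval \emph{good} if $\alpha$ identifies no two distinct elements of it.

\emph{Claim. If $[x,y]$ is good and $t\in L$, then $[x\vee t,y\vee t]$ and $[x\wedge t,y\wedge t]$ are good.} By duality it suffices to treat the first interval. Put $x'=x\vee t$ and $y'=y\vee t=y\vee x'$. Let two elements of $[x',y']$ be congruent modulo $\alpha$, and let $r\le s$ be their meet and join; then $(r,s)\in\alpha$ by (C1), and we must show $r=s$. Let $w$ be a complement of $s$ in $[r,y']$. Then $w=w\vee r\equiv w\vee s=y'\pmod\alpha$, and meeting with $y\le y'$ gives $w\wedge y\equiv y\pmod\alpha$. Since $w\ge r\ge x'\ge x$, the element $w\wedge y$ lies in $[x,y]$, and goodness of $[x,y]$ gives $w\wedge y=y$. Hence $w\ge y\vee x'=y'$, so $w=y'$ and $r=w\wedge s=s$. This proves the claim.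

By hypothesis $[u,v]$ is good, so $[g(u),g(v)]$ is good for every translation $g$, by induction on the length of $g$. Let $c\le d$ with $(c,d)\in\alpha$. Since $\alpha\le\Theta(u,v)$, there are $c=t_0,\dots,t_n=d$ and translations $g_j$ as in (C5). Composing each $g_j$ with the translation $x\mapsto(x\vee c)\wedge d$, which fixes $c$ and $d$, we may assume that all $t_j$ lie in $[c,d]$. Then $t_j\equiv t_{j+1}\pmod\alpha$ by convexity, and $t_j,t_{j+1}$ are the endpoints of the good interval $[g_j(u),g_j(v)]$. So $t_j=t_{j+1}$ for all $j$, and $c=d$. By (C1), $\alpha=0$.
\end{proof}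

The claim is the step that breaks down in $H$. For $\alpha=\Theta(0,p)$ the interval $[0,e]$ is good, its translate $[0\vee p,e\vee p]=[p,1]$ contains the collapsed pair $r=p$, $s=p\vee q$, and the proof asks for a complement of $p\vee q$ in $[p,1]$, which is the complement that $H$ lacks.

\begin{lemma}\label{lem:local}
Let $u\le v$, and let $\alpha$ be a compact congruence of $L$ with $\alpha\le\Theta(u,v)$. Then $\alpha=\Theta(u,a)$ for some $a\in[u,v]$.
\end{lemma}

\begin{proof}
Let $\theta\le\alpha$ be the congruence generated by $\alpha\cap[u,v]^2$. We apply Lemma~\ref{lem:trace} in the relatively complemented lattice $L/\theta$. By (C8), $\alpha/\theta\le\Theta(u,v)/\theta=\Theta_{L/\theta}(\bar u,\bar v)$. Let $\bar s,\bar t\in[\bar u,\bar v]$ be congruent modulo $\alpha/\theta$. Replacing $s$ by $(s\vee u)\wedge v$ and $t$ by $(t\vee u)\wedge v$ does not change the classes $\bar s,\bar t$, so we may assume $s,t\in[u,v]$. Then $(s,t)\in\alpha\cap[u,v]^2\subseteq\theta$, that is, $\bar s=\bar t$. Lemma~\ref{lem:trace} gives $\alpha/\theta=0$, so $\alpha=\theta$. Thus $\alpha$ is a join of congruences $\Theta(r,s)$ with $u\le r\le s\le v$.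 Since $\alpha$ is compact, finitely many of them suffice, and Lemma~\ref{lem:base} applies.
\end{proof}

\section{The refinement property (Q)}\label{sec:Q}

Lemmas \ref{lem:perm} and~\ref{lem:local} mention elements of $L$, so they cannot be used directly to compare congruence lattices. What they leave behind in $\operatorname{Con}L$ is this. Once congruences are represented by elements of one interval, we can form meets of these \emph{elements}, and each meet yields a \emph{compact} congruence that depends only on the elements involved. Meets of compact congruences need not be compact, so this is a restriction on $\operatorname{Con}L$.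

\begin{definition}\label{def:Q}
An algebraic lattice $C$ has \emph{property~{\rm(Q)}} if for all sets $I,K$ and all compact elements $\varepsilon$, $\alpha_i$ $(i\in I)$, $\beta_k,\gamma_k$ $(k\in K)$ of $C$ with $\alpha_i\le\varepsilon$ and $\beta_k\vee\gamma_k=\varepsilon$, there are compact elements $\delta_{ik}$ and $\mu_{klm}$ of $C$ such that for all $i\in I$ and $k,l,m\in K$,
\begin{equation}\label{eq:Q}
\delta_{ik}\le\alpha_i\wedge\gamma_k,\qquad
\mu_{klm}\le\beta_k\wedge\beta_l\wedge\beta_m,\qquad
\alpha_i\le\delta_{ik}\vee\delta_{il}\vee\delta_{im}\vee\mu_{klm}.
\end{equation}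
\end{definition}

To see what is being asked, let $C$ be distributive. Expanding $\varepsilon=(\beta_k\vee\gamma_k)\wedge(\beta_l\vee\gamma_l)\wedge(\beta_m\vee\gamma_m)$ gives $\varepsilon\le\gamma_k\vee\gamma_l\vee\gamma_m\vee(\beta_k\wedge\beta_l\wedge\beta_m)$, and meeting with $\alpha_i\le\varepsilon$ gives
\begin{equation}\label{eq:dist}
\alpha_i\le(\alpha_i\wedge\gamma_k)\vee(\alpha_i\wedge\gamma_l)\vee(\alpha_i\wedge\gamma_m)\vee(\beta_k\wedge\beta_l\wedge\beta_m).
\end{equation}
So (Q) holds whenever the meet of two compact elements is compact, in particular when $C$ is finite. In general, compactness of $\varepsilon$ yields a compact $\mu_{klm}\le\beta_k\wedge\beta_l\wedge\beta_m$ with $\varepsilon\le\gamma_k\vee\gamma_l\vee\gamma_m\vee\mu_{klm}$. Then \eqref{eq:dist} holds with $\mu_{klm}$ as its last term, and compactness of $\alpha_i$ yields compact elements below the three other terms whose join with $\mu_{klm}$ lies above $\alpha_i$. These three elements depend on the whole quadruple $(i,k,l,m)$. If $K$ is finite, we let $\delta_{ik}$ be the join of the finitely many compact elements below $\alpha_i\wedge\gamma_k$ obtained in this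 way, and \eqref{eq:Q} holds. The content of (Q) is therefore uniformity over infinite index sets: one compact element $\delta_{ik}$ must serve all $l$ and $m$, while $\mu_{klm}$ serves all $i$.

\begin{proposition}\label{prop:Q}
If $L$ is a relatively complemented lattice, then every lattice isomorphic to $\operatorname{Con}L$ has property~{\rm(Q)}.
\end{proposition}

\begin{proof}
Property (Q) is invariant under isomorphism, so we work in $\operatorname{Con}L$. By Lemma~\ref{lem:base}, $\varepsilon=\Theta(u,v)$ with $u\le v$. By Lemma~\ref{lem:local}, for each $i$ there is $a_i\in[u,v]$ with $\alpha_i=\Theta(u,a_i)$. By Lemma~\ref{lem:perm}, for each $k$ there is $y_k\in[u,v]$ with $(u,y_k)\in\beta_k$ and $(y_k,v)\in\gamma_k$. Put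
\[
\delta_{ik}=\Theta(a_i\wedge y_k,a_i),\qquad\mu_{klm}=\Theta(u,y_k\wedge y_l\wedge y_m).
\]
Since $a_i\wedge y_k\in[u,a_i]$, convexity gives $\delta_{ik}\le\alpha_i$. Since $a_i\le v$, we have $a_i\wedge y_k\equiv a_i\wedge v=a_i\pmod{\gamma_k}$, so $\delta_{ik}\le\gamma_k$. Since $y_k\wedge y_l\wedge y_m$ lies in each of $[u,y_k]$, $[u,y_l]$, $[u,y_m]$, convexity gives $\mu_{klm}\le\beta_k\wedge\beta_l\wedge\beta_m$. Finally, modulo $\delta_{ik}\vee\delta_{il}\vee\delta_{im}\vee\mu_{klm}$ the element $a_i$ is congruent to each of $a_i\wedge y_k$, $a_i\wedge y_l$, $a_i\wedge y_m$, hence to their meet, and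
\[
a_i\equiv a_i\wedge(y_k\wedge y_l\wedge y_m)\equiv a_i\wedge u=u.\qedhere
\]
\end{proof}

The inequality $\delta_{ik}\le\gamma_k$ used $a_i\le v$, which is what Lemma~\ref{lem:local} supplies and what fails in $H$.

\section{A finite lattice and its faces}\label{sec:T}

\subsection*{What is needed}
To violate (Q) we shall find, for any proposed $\delta_{ik}$ and $\mu_{klm}$, one quadruple $(i,k,l,m)$ and one homomorphism whose kernel contains $\delta_{ik},\delta_{il},\delta_{im},\mu_{klm}$ but not $\alpha_i$. The target is a finite lattice $T$ with elements $p$, $W$ and $X_r,X_r'$ $(r=1,2,3)$ such that $X_r\vee X_r'=W$. The congruences $\Theta(0,p)$, $\Theta(0,W)$, $\Theta(0,X_r)$, $\Theta(0,X_r')$ play the roles of $\alpha$, $\varepsilon$, $\beta_r$, $\gamma_r$. We would like $0<\alpha\le\varepsilon$ and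
\[
\alpha\wedge\gamma_r=0\quad(r=1,2,3),\qquad\beta_1\wedge\beta_2\wedge\beta_3=0 .
\]
By \eqref{eq:dist} this is impossible in $\operatorname{Con}T$. But $\delta_{ik}$ is chosen without knowledge of $l$ and $m$, and $\mu_{klm}$ without knowledge of $i$. So it will be enough that each meet vanishes when it is computed in a \emph{sublattice} of $T$ that contains only the elements concerned. We want sectionally complemented sublattices $N_\tau$, the \emph{faces}, indexed monotonically by the subsets $\tau\subseteq\{0,1,2,3\}$, with $W$ in every face, $p\in N_\tau$ if $0\in\tau$, and $X_r,X_r'\in N_\tau$ if $r\in\tau$, such that $\alpha\le\varepsilon$ in $N_{\{0\}}$, $\alpha\wedge\gamma_r=0$ in $N_{\{0,r\}}$, and $\beta_1\wedge\beta_2\wedge\beta_3=0$ in $N_{\{1,2,3\}}$.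

These wishes suggest the construction. For $N_{\{0\}}$ take $H$, with $W$ in the place of $e$. In $N_{\{0,r\}}$, from $\alpha\le\beta_r\vee\gamma_r$ and $\alpha\wedge\gamma_r=0$ distributivity forces $\alpha\le\beta_r$; so $X_r$ should act on $p,q$ as $e$ does in $H$, that is, $q\le X_r\vee p$ and $p\le X_r\vee q$, while $X_r'$ should not. For $N_{\{1,2,3\}}$ take a Boolean lattice of sets, in which $X_r$ and $X_r'$ are complementary subsets of a set $W$ and $X_1\cap X_2\cap X_3=\varnothing$. Since $X_r'$ must not contain any $X_s$, the sets $X_r$ must meet pairwise. Two sets cannot meet and have empty intersection; this is why three indices $k,l,m$ appear in (Q).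

\subsection*{The lattice $T$}
Let $W$ be the set of the seven proper subsets of $\{1,2,3\}$, and for $r\in\{1,2,3\}$ put
\[
X_r=\{w\in W:r\in w\},\qquad X_r'=W\setminus X_r .
\]
Thus $W$ is the set of regions of the Venn diagram of three sets with the central region removed; each $X_r$ has three points, $X_r\cap X_s=\{\{r,s\}\}$ for $r\ne s$, and $X_1\cap X_2\cap X_3=\varnothing$. Call $U\subseteq W$ \emph{large} if $U\supseteq X_r$ for some $r$. Supersets of large sets are large. The set $X_r'$ is not large: it is disjoint from $X_r\neq\varnothing$, and for $s\ne r$ it misses the point $\{r,s\}$ of $X_s$.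

Let $p,q\notin W$ be two further points and $P=\{p,q\}$. Every subset of $W\cup P$ is written as $U\cup R$ with $U\subseteq W$ and $R\subseteq P$, and it is called \emph{closed} unless $U$ is large and $|R|=1$. Let $T$ be the set of closed sets, ordered by inclusion.

\begin{lemma}\label{lem:T}
$T$ is a lattice with bounds $\varnothing$ and $W\cup P$. The meet is intersection, and $Y\vee Y'$ equals $Y\cup Y'$ if this set is closed and $Y\cup Y'\cup P$ otherwise. In particular $(Y\vee Y')\cap W=(Y\cup Y')\cap W$.
\end{lemma}

\begin{proof}
Let $Y=U\cup R$ and $Y'=U'\cup R'$ be closed. If $U\cap U'$ is large, then so are $U$ and $U'$, hence $R,R'\in\{\varnothing,P\}$ and $|R\cap R'|\ne1$. So $Y\cap Y'$ is closed. If $Y\cup Y'$ is not closed, then $U\cup U'$ is large and $|R\cup R'|=1$; a closed superset has a large part in $W$ and meets $P$, so it contains $P$; and $Y\cup Y'\cup P$ is closed.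
\end{proof}

\subsection*{The faces}
For $\rho\subseteq\{1,2,3\}$ let $B_\rho$ be the Boolean subalgebra of the power set of $W$ generated by the sets $X_r$, $r\in\rho$, and put
\[
N_\rho=\{U\cup R:U\in B_\rho,\ R\in\{\varnothing,P\}\},\qquad
N_{\rho\cup\{0\}}=\{U\cup R\in T:U\in B_\rho\}.
\]
So the index $r\in\{1,2,3\}$ allows a face to cut $W$ along $X_r$, and the index $0$ allows it to separate $p$ from $q$. For example, $B_\varnothing=\{\varnothing,W\}$, and $N_{\{0\}}=\{\varnothing,\{p\},\{q\},P,W,W\cup P\}$ is a copy of $H$, because $W\vee\{p\}=W\vee\{q\}=W\cup P$.

\begin{lemma}\label{lem:faces}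
Each $N_\tau$, $\tau\subseteq\{0,1,2,3\}$, is a sectionally complemented $\{0,1\}$-sublattice of $T$, and $\sigma\subseteq\tau$ implies $N_\sigma\subseteq N_\tau$. If $0\notin\tau$, joins in $N_\tau$ are unions.
\end{lemma}

\begin{proof}
Let $\rho\subseteq\{1,2,3\}$. The members of $N_\rho$ are closed, and $N_\rho$ is closed under $\cup$, $\cap$ and set difference; so joins are unions and $b\setminus a$ is a complement of $a$ in $[\varnothing,b]$. The set $N_{\rho\cup\{0\}}$ is a sublattice, because by Lemma~\ref{lem:T} the part in $W$ of a meet or a join is the intersection or the union of the parts in $W$. All faces contain $\varnothing$ and $W\cup P$. Monotonicity holds because $B_\rho$ grows with $\rho$ and $N_\rho\subseteq N_{\rho\cup\{0\}}$.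

Let $a=U\cup R\subseteq b=U_b\cup R_b$ in $N_{\rho\cup\{0\}}$, and put $V=U_b\setminus U\in B_\rho$. If $c=V\cup(R_b\setminus R)$ is closed, then $c\in N_{\rho\cup\{0\}}$, $a\cap c=\varnothing$, and $a\cup c=b$ is closed, so $a\vee c=b$. Otherwise $V$ is large and $|R_b\setminus R|=1$. Then $U_b\supseteq V$ is large, so $|R_b|\ne1$, and $R_b\ne\varnothing$; hence $R_b=P$ and $|R|=1$. Take $c=V$, which is closed. Then $a\cap c=\varnothing$, and $a\cup c=U_b\cup R$ is not closed, so $a\vee c=U_b\cup P=b$.
\end{proof}

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] For $r\in\{1,2,3\}$ and $N=N_{\{0,r\}}$, we have $\Theta_N(\varnothing,\{p\})\wedge\Theta_N(\varnothing,X_r')=0$.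
\item[(b)] For $N=N_{\{1,2,3\}}$, we have $\bigwedge_{r=1}^3\Theta_N(\varnothing,X_r)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $B_{\{r\}}=\{\varnothing,X_r,X_r',W\}$. Since $\varnothing$ and $X_r'$ are not large, a set $U\in B_{\{r\}}$ is large if and only if $U\cap X_r$ is large. Define $\psi_1(Y)=Y\setminus X_r'$ and $\psi_2(Y)=Y\cap X_r'$ for $Y\in N$. For any $U\in B_{\{r\}}$ and $R\subseteq P$, the set $U\cup R$ is closed if and only if $(U\cap X_r)\cup R$ is closed. Applied to $Y\in N$, this shows that $\psi_1(Y)\in N$. Applied to $Y\cup Y'$, it shows that $P$ is added in forming $Y\vee Y'$ exactly when it is added in forming $\psi_1(Y)\vee\psi_1(Y')$, so $\psi_1$ preserves joins; it also preserves intersections. The map $\psi_2$ is a homomorphism onto $\{\varnothing,X_r'\}$ by the last statement of Lemma~\ref{lem:T}. Now $\psi_1(X_r')=\varnothing$ and $\psi_2(\{p\})=\varnothing$, so $\Theta_N(\varnothing,X_r')\le\ker\psi_1$ and $\Theta_N(\varnothing,\{p\})\le\ker\psi_2$. Finally $\ker\psi_1\wedge\ker\psi_2=0$, because $Y=\psi_1(Y)\cup\psi_2(Y)$.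

(b) The operations of $N$ are $\cup$ and $\cap$, so $Y\mapsto Y\setminus X_r$ is an endomorphism of $N$, and its kernel contains $\Theta_N(\varnothing,X_r)$. The three kernels meet in $0$, because $X_1\cap X_2\cap X_3=\varnothing$ gives $Y=\bigcup_{r=1}^3(Y\setminus X_r)$.
\end{proof}

\begin{remark}\label{rem:bigger}
Both meets become nonzero in larger faces. In $N=N_{\{0,1,2\}}$ the set $Y=(X_1\cap X_2)\cup\{q\}$ is closed, since one point of $W$ is not a large set. It is disjoint from $\{p\}$, and $Y\cup X_1'$ contains $X_2$, so $p\in Y\vee X_1'$. By (C3), $\Theta_N(\varnothing,\{p\})\le\Theta_N(\varnothing,X_1')$. In $N=N_{\{0,1,2,3\}}$ we have $p\in\{q\}\vee X_r$, so $\Theta_N(\varnothing,\{p\})\le\Theta_N(\varnothing,X_r)$ for $r=1,2,3$.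
\end{remark}

\section{The lattice $A$}\label{sec:A}

We now need one lattice that contains the configuration of Section~\ref{sec:T} for every quadruple $(i,k,l,m)$, and in which an element that ``knows'' only some of the four indices takes its value in the corresponding face. We take functions on the set of quadruples, each depending on finitely many indices.

Fix $\kappa\ge\aleph_2$. Let $I$ be a set with $|I|=\kappa$ and let $K_r=\omega_1\times\{r\}$ for $r=1,2,3$, with $I,K_1,K_2,K_3$ pairwise disjoint. We call these four sets the \emph{classes}; $I$ has index $0$ and $K_r$ has index $r$. Let $\Omega$ be their union. A \emph{trace} is a subset $t\subseteq\Omega$ with at most one point in each class, and its \emph{type} $\operatorname{tp}(t)\subseteq\{0,1,2,3\}$ is the set of indices of the classes that it meets. Let $Z$ be the set of traces of type $\{0,1,2,3\}$; its members are the sets $\{i,k,l,m\}$ with $(i,k,l,m)\in I\times K_1\times K_2\times K_3$. Since the classes are infinite, we have: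
\begin{equation}\label{eq:complete}
\text{if $F\subseteq\Omega$ is finite and $t\subseteq F$ is a trace, then $t=z\cap F$ for some $z\in Z$;}
\end{equation}
complete $t$ by a point outside $F$ in each class that $t$ does not meet.

For finite $F\subseteq\Omega$, let $A_F$ be the set of all $f\colon Z\to T$ such that, for all $z,z'\in Z$,
\[
f(z)\in N_{\operatorname{tp}(z\cap F)},\qquad\text{and}\qquad z\cap F=z'\cap F\ \text{ implies }\ f(z)=f(z').
\]
Let $A$ be the union of the sets $A_F$, with the pointwise operations of $T^Z$, and let $\pi_z\colon A\to T$ be evaluation at $z\in Z$.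

\begin{lemma}\label{lem:A}
Each $A_F$ is a finite sectionally complemented $\{0,1\}$-sublattice of $T^Z$, and $F\subseteq F'$ implies $A_F\subseteq A_{F'}$. The union $A$ is a bounded sectionally complemented lattice satisfying condition {\rm(i)} of Theorem~{\rm\ref{thm:main}}.
\end{lemma}

\begin{proof}
A member of $A_F$ amounts to a free choice of an element of $N_{\operatorname{tp}(t)}$ for each of the finitely many traces $t\subseteq F$, so $A_F$ is a sublattice of $T^Z$ isomorphic to $\prod_tN_{\operatorname{tp}(t)}$. By Lemma~\ref{lem:faces} it is finite, it contains the constant functions $\varnothing$ and $W\cup P$, and it is sectionally complemented, with complements taken coordinatewise. Let $F\subseteq F'$ and $f\in A_F$. Then $f(z)\in N_{\operatorname{tp}(z\cap F)}\subseteq N_{\operatorname{tp}(z\cap F')}$, and $z\cap F'=z'\cap F'$ implies $z\cap F=z'\cap F$; so $f\in A_{F'}$. Hence the family is directed and $A$ is a $\{0,1\}$-sublattice of $T^Z$, so it lies in the variety generated by $T$. Two elements $a\le b$ of $A$ lie in a common $A_F$, and a complement of $a$ in $[0,b]$ found in $A_F$ is one in $A$.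
\end{proof}

A finite set $F\subseteq\Omega$ is a \emph{support} of a compact congruence $\delta$ of $A$ if $\delta$ is generated by finitely many pairs of elements of $A_F$. Every compact congruence has a support, and every finite superset of a support is a support.

Suppose that $\delta$ has support $F$ and lies below certain congruences $\Theta_A(0,h)$ with $h\in A_F$. The difficulty is that these inclusions hold in $A$ and may be witnessed only by elements outside $A_F$, whose values at a given $z$ lie in a larger face, where Lemma~\ref{lem:F} is no longer valid. The remedy is to evaluate at another point $z'$, which elements of $A_F$ cannot distinguish from $z$ and at which the finitely many witnesses see nothing new.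

\begin{lemma}\label{lem:loc}
Let $\delta$ be a compact congruence of $A$ with support $F$, let $h_1,\dots,h_n\in A_F$ satisfy $\delta\le\bigwedge_{\nu=1}^n\Theta_A(0,h_\nu)$, let $z\in Z$, and put $N=N_{\operatorname{tp}(z\cap F)}$. If $\bigwedge_{\nu=1}^n\Theta_N(\varnothing,h_\nu(z))=0$, then $\delta\le\ker\pi_z$.
\end{lemma}

\begin{proof}
Let $\delta$ be generated by finitely many pairs $(f_j,g_j)$ of elements of $A_F$, and put $t=z\cap F$. By (C6) there is a finite $F'\supseteq F$ with $(f_j,g_j)\in\Theta_{A_{F'}}(0,h_\nu)$ for all $j$ and $\nu$. By \eqref{eq:complete} there is $z'\in Z$ with $z'\cap F'=t$. Then $z'\cap F=t=z\cap F$, so each of $f_j,g_j,h_\nu$ takes the same value at $z'$ as at $z$. Evaluation at $z'$ is a homomorphism from $A_{F'}$ to $N_{\operatorname{tp}(z'\cap F')}=N$. By (C7), the pair $(f_j(z),g_j(z))=(f_j(z'),g_j(z'))$ lies in $\Theta_N(\varnothing,h_\nu(z))$ for every $\nu$, so $f_j(z)=g_j(z)$. Thus $\ker\pi_z$ contains all generators of $\delta$.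
\end{proof}

\subsection*{The test congruences}
For $i\in I$, $r\in\{1,2,3\}$ and $k\in K_r$ define functions $Z\to T$ by $e(z)=W$ and
\[
a_i(z)=\begin{cases}\{p\}&\text{if }i\in z,\\ \varnothing&\text{if }i\notin z,\end{cases}\qquad
b_k(z)=\begin{cases}X_r&\text{if }k\in z,\\ W&\text{if }k\notin z,\end{cases}\qquad
c_k(z)=\begin{cases}X_r'&\text{if }k\in z,\\ \varnothing&\text{if }k\notin z.\end{cases}
\]
Since $\varnothing,W\in N_\varnothing$, $\{p\}\in N_{\{0\}}$ and $X_r,X_r'\in N_{\{r\}}$, we have $e\in A_\varnothing$, $a_i\in A_{\{i\}}$ and $b_k,c_k\in A_{\{k\}}$. Put $K=K_1\cup K_2\cup K_3$ and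
\[
\varepsilon=\Theta_A(0,e),\qquad\alpha_i=\Theta_A(0,a_i),\qquad\beta_k=\Theta_A(0,b_k),\qquad\gamma_k=\Theta_A(0,c_k).
\]

\begin{lemma}\label{lem:test}
We have $\alpha_i\le\varepsilon$ for $i\in I$ and $\beta_k\vee\gamma_k=\varepsilon$ for $k\in K$. The lattice $A$ has exactly $\kappa$ elements and exactly $\kappa$ compact congruences.
\end{lemma}

\begin{proof}
Let $a_i'\in A_{\{i\}}$ be defined like $a_i$ with $q$ in place of $p$. Then $a_i\wedge a_i'=0$, and $a_i\le a_i'\vee e$ because $\{q\}\vee W=W\cup P$. By (C3), $\alpha_i\le\varepsilon$. At every $z$ the union $b_k(z)\cup c_k(z)$ is the closed set $W$, so $b_k\vee c_k=e$, and (C1) gives $\beta_k\vee\gamma_k=\varepsilon$.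

There are $\kappa$ finite subsets $F$ of $\Omega$ and each $A_F$ is finite, so $|A|\le\kappa$; a compact congruence is determined by a finite set of pairs, so there are at most $\kappa$ of them. If $i\ne i'$ in $I$ and $i\in z\in Z$, then $i'\notin z$, so $\alpha_{i'}\le\ker\pi_z$ and $\alpha_i\not\le\ker\pi_z$. Hence the congruences $\alpha_i$, and therefore the elements $a_i$, are pairwise distinct.
\end{proof}

\begin{remark}\label{rem:where}
Of the proof of Proposition~\ref{prop:Q}, only the appeal to Lemma~\ref{lem:local} breaks down for these data. With $[u,v]=[0,e]$, the elements $y_k=b_k$ satisfy $(0,b_k)\in\beta_k$ and $b_k\equiv b_k\vee c_k=e\pmod{\gamma_k}$. But $\alpha_i$ identifies no two elements of $[0,e]$: the map sending $f$ to $z\mapsto f(z)\cap W$ is an endomorphism of $A$ by Lemma~\ref{lem:T}, it sends $a_i$ to $0$, and it fixes every element of $[0,e]$.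
\end{remark}

\begin{example}\label{ex:noncompact}
The choice $\delta_{ik}=\alpha_i\wedge\gamma_k$ suggested by \eqref{eq:dist} is not available, because this meet is not compact. Let $k\in K_1$. For $l\in K_2$ define $f_l,g_l\in A_{\{i,k,l\}}$ by $f_l(z)=\{p\}$ and $g_l(z)=(X_1\cap X_2)\cup\{q\}$ if $\{i,k,l\}\subseteq z$, and $f_l(z)=g_l(z)=\varnothing$ otherwise. As in Remark~\ref{rem:bigger}, $f_l\wedge g_l=0$ and $f_l\le g_l\vee c_k$, so $\Theta_A(0,f_l)\le\gamma_k$ by (C3). Also $f_l\le a_i$, so $\Theta_A(0,f_l)\le\alpha_i\wedge\gamma_k$. Suppose that $\alpha_i\wedge\gamma_k$ is compact, with a support $F\ni i,k$. Choose $l\in K_2$ and $m\in K_3$ outside $F$, and put $z=\{i,k,l,m\}$. Lemmas \ref{lem:F}(a) and~\ref{lem:loc} give $\alpha_i\wedge\gamma_k\le\ker\pi_z$, although $f_l(z)=\{p\}\ne\varnothing$. This is the final argument in miniature: a compact congruence below $\alpha_i\wedge\gamma_k$ vanishes at every $z\ni i,k$ whose other two points avoid its support.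
\end{example}

\section{Failure of (Q) and proof of Theorem~\ref{thm:main}}\label{sec:end}

In Example~\ref{ex:noncompact} one support had to be avoided. Now there are four, and three of them depend on points that must avoid the others: $l$ has to lie outside the support of $\delta_{ik}$ while $k$ lies outside the support of $\delta_{il}$. The sizes of the classes were chosen to make this possible.

\begin{lemma}\label{lem:free}
Let finite sets $F(i,k)\subseteq\Omega$ be given for $i\in I$, $k\in K$, and finite sets $F(k,l,m)\subseteq\Omega$ for $(k,l,m)\in K_1\times K_2\times K_3$. Then there is $(i,k,l,m)\in I\times K_1\times K_2\times K_3$ such that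
\[
i\notin F(k,l,m),\qquad l,m\notin F(i,k),\qquad k,m\notin F(i,l),\qquad k,l\notin F(i,m).
\]
\end{lemma}

\begin{proof}
The union of all sets $F(k,l,m)$ has at most $\aleph_1$ elements and $|I|\ge\aleph_2$, so we can fix $i\in I$ outside this union. For $\xi<\omega_1$ let $G(\xi)$ be the finite set of all $\eta<\omega_1$ such that $(\eta,r')\in F(i,(\xi,r))$ for some $r,r'\in\{1,2,3\}$. It suffices to find distinct $\xi,\eta,\zeta<\omega_1$ none of which lies in $G$ of another; then $k=(\xi,1)$, $l=(\eta,2)$, $m=(\zeta,3)$ are as required.

Since $\omega_1$ is the union of the countably many sets $\{\xi:|G(\xi)|\le n\}$, one of them is uncountable. Fix such an $n$ and choose a subset $D$ of this set with $s=6n+3$ elements. Call a three-element subset of $D$ \emph{spoiled} if it contains distinct $\xi,\eta$ with $\eta\in G(\xi)$. There are at most $sn$ such ordered pairs $(\xi,\eta)$ in $D$, and each lies in $s-2$ three-element subsets. Since $s-1>6n$, at most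
\[
sn(s-2)<\frac{s(s-1)(s-2)}6=\binom s3
\]
three-element subsets are spoiled, so some three-element subset of $D$ is not.
\end{proof}

Both cardinalities matter. If $\omega_1$ is replaced by $\omega$ in the definition of the classes $K_r$, the lemma fails for $F(i,(\xi,r))=\{(\eta,r'):\eta\le\xi,\ r'\in\{1,2,3\}\}$, since of any two natural numbers one is at most the other. If $|I|=\aleph_1$, every other step of the proof remains valid and $A$ has $\aleph_1$ compact congruences, so by Theorem~\ref{thm:GLW} the lemma must fail in that case too.

\begin{proposition}\label{prop:notQ}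
The lattice $\operatorname{Con}A$ does not have property~{\rm(Q)}.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:test}, the congruences $\varepsilon$, $\alpha_i$ $(i\in I)$, $\beta_k,\gamma_k$ $(k\in K)$ satisfy the hypotheses of Definition~\ref{def:Q}. Suppose that compact congruences $\delta_{ik},\mu_{klm}$ of $A$ satisfy \eqref{eq:Q}. Choose a support $F(i,k)$ of $\delta_{ik}$ containing $i$ and $k$, for $i\in I$ and $k\in K$, and a support $F(k,l,m)$ of $\mu_{klm}$ containing $k,l,m$, for $(k,l,m)\in K_1\times K_2\times K_3$. Let $(i,k,l,m)$ be as in Lemma~\ref{lem:free}, and put $z=\{i,k,l,m\}$.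

The trace $z\cap F(i,k)=\{i,k\}$ has type $\{0,1\}$. The elements $a_i,c_k$ lie in $A_{F(i,k)}$, we have $\delta_{ik}\le\Theta_A(0,a_i)\wedge\Theta_A(0,c_k)$, and $a_i(z)=\{p\}$, $c_k(z)=X_1'$. By Lemma~\ref{lem:F}(a) with $r=1$ and Lemma~\ref{lem:loc}, $\delta_{ik}\le\ker\pi_z$. The traces $z\cap F(i,l)=\{i,l\}$ and $z\cap F(i,m)=\{i,m\}$ have types $\{0,2\}$ and $\{0,3\}$, and $c_l(z)=X_2'$, $c_m(z)=X_3'$; the same lemmas with $r=2$ and $r=3$ give $\delta_{il},\delta_{im}\le\ker\pi_z$.

The trace $z\cap F(k,l,m)=\{k,l,m\}$ has type $\{1,2,3\}$. The elements $b_k,b_l,b_m$ lie in $A_{F(k,l,m)}$, we have $\mu_{klm}\le\Theta_A(0,b_k)\wedge\Theta_A(0,b_l)\wedge\Theta_A(0,b_m)$, and $b_k(z)=X_1$, $b_l(z)=X_2$, $b_m(z)=X_3$. By Lemma~\ref{lem:F}(b) and Lemma~\ref{lem:loc}, $\mu_{klm}\le\ker\pi_z$.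

The last inequality of \eqref{eq:Q} now gives $\alpha_i\le\ker\pi_z$, that is, $\{p\}=\pi_z(a_i)=\pi_z(0)=\varnothing$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T$ be the lattice of Lemma~\ref{lem:T}, which does not depend on $\kappa$, and let $A$ be the lattice of Section~\ref{sec:A}. By Lemmas \ref{lem:A} and~\ref{lem:test}, $A$ is bounded and sectionally complemented, satisfies (i), and has $\kappa$ elements and $\kappa$ compact congruences. If $\operatorname{Con}A$ were isomorphic to $\operatorname{Con}L$ for a relatively complemented lattice $L$, it would have property (Q) by Proposition~\ref{prop:Q}, contrary to Proposition~\ref{prop:notQ}. This proves (ii), and $\operatorname{Con}A$ belongs to the congruence class of sectionally complemented lattices but not to that of relatively complemented lattices.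
\end{proof}

\begin{thebibliography}{9}

\bibitem{GLW}
G.~Gr\"atzer, H.~Lakser and F.~Wehrung,
\emph{Congruence amalgamation of lattices},
Acta Sci. Math. (Szeged) \textbf{66} (2000), 3--22.

\bibitem{TW}
Jiri Tuma and Friedrich Wehrung,
\emph{A survey of recent results on congruence lattices of lattices},
arXiv:math/0501375 (2005).

\end{thebibliography}
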